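\title{Equations between products and internal homs\\ of finite pointed sets}


\begin{abstract}
Let $\mathbf S$ be the equational calculus, in the language $\wedge,\rightarrow,\top$, given by the commutative monoid axioms for $\wedge,\top$ together with $\top\rightarrow C=C$ and $(A\wedge B)\rightarrow C=B\rightarrow(A\rightarrow C)$. We prove that an equation $A=B$ is derivable in $\mathbf S$ if and only if it holds for all natural numbers when $\wedge$ is read as multiplication, $\top$ as $1$ and $m\rightarrow n$ as $(n+1)^m-1$, and if and only if $A$ and $B$ are isomorphic in the category of finite pointed sets for every assignment of objects to letters. This confirms a conjecture posed by Do\v{s}en and Petri\'c. The main step is an algebraic independence theorem for the functions of real variables defined by formulae; its proof follows the method of Ax's theorem on Schanuel's conjecture for functions.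
\end{abstract}

\section{Introduction}

\subsection*{The question}

Formulae are built from propositional letters $p,q,r,\dots$ and the constant $\top$ with the binary connectives $\wedge$ and $\rightarrow$. Let $\mathbf S$ be the equational calculus on formulae whose axioms are
\begin{gather}
A\wedge(B\wedge C)=(A\wedge B)\wedge C,\qquad A\wedge B=B\wedge A,\qquad A\wedge\top=A,\label{eq:monoid}\\
\top\rightarrow C=C,\label{eq:unit}\\
(A\wedge B)\rightarrow C=B\rightarrow(A\rightarrow C),\label{eq:curry}
\end{gather}
and whose rules are the usual ones: reflexivity, symmetry, transitivity, replacement of equals in contexts, and substitution for letters.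

If $\wedge$ is read as a tensor product, $\top$ as its unit and $\rightarrow$ as the internal hom, these axioms are isomorphisms present in every symmetric monoidal closed category. It is natural to ask for one concrete category in which only the consequences of the axioms are isomorphisms for all values of the letters. A good candidate is $\mathit{FinSet}_*$, the category of finite pointed sets and point-preserving functions, since in it two objects are isomorphic as soon as they have the same cardinality. Write $\mathrm I=\{*\}$ for the one-element pointed set. Letters are interpreted as arbitrary finite pointed sets, and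
\begin{itemize}
\item $\top$ is $\mathrm I\cup\{x\}$ with $x\ne *$;
\item $\wedge$ is the smash product $\otimes$: the elements of $a\otimes b$ other than $*$ are the pairs of an element of $a$ other than $*$ and an element of $b$ other than $*$;
\item $a\rightarrow b$ is the union of $\mathrm I$ with the set of point-preserving maps from $a$ to $b$ other than the map with constant value $*$.
\end{itemize}
With these operations $\mathit{FinSet}_*$ is symmetric monoidal closed. Counting the elements other than $*$ gives an \emph{arithmetical interpretation}: letters are variables ranging over the natural numbers, $\top$ is $1$, $\wedge$ is multiplication, and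
\[
m\rightarrow n\quad\text{is}\quad (n+1)^m-1 .
\]

Is every identity between these arithmetical terms a consequence of \eqref{eq:monoid}--\eqref{eq:curry}? The shift by $1$ removes some obvious candidates for further identities. For the ordinary power $n^m$ one has $(bc)^a=b^ac^a$, but $A\rightarrow(B\wedge C)$ and $(A\rightarrow B)\wedge(A\rightarrow C)$ take the values $3$ and $9$ when $A,B,C$ have the values $2,1,1$. On the other hand there are coincidences: $p\rightarrow p$ and $p\wedge p\wedge p$ agree at $p=0,1,2$ (values $0,1,8$), and differ at $p=3$ (values $63$ and $27$).

Call a formula \emph{diversified} if no letter occurs in it more than once. For diversified $A$ and $B$ it is known that derivability of $A=B$ in $\mathbf S$ is equivalent to its validity in the natural numbers, and also to $A$ and $B$ being isomorphic in $\mathit{FinSet}_*$ for every assignment. In a diversified formula, disjoint subformulae have no letter in common, so they can be given values independently of each other. With repetitions this freedom is lost: $p$, $p\rightarrow\top$, $p\rightarrow p$, $(p\rightarrow p)\rightarrow p$ are all functions of one variable, and an accidental identity has to be excluded by other means. The conjecture, posed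 in \cite{DP}, is that the restriction to diversified formulae can be lifted. We prove it.

\begin{theorem}\label{thm:main}
For arbitrary formulae $A$ and $B$ the following are equivalent:
\begin{itemize}
\item[(i)] $A=B$ is derivable in $\mathbf S$;
\item[(ii)] $A=B$ holds in the natural numbers under the arithmetical interpretation, for all values of the letters;
\item[(iii)] for every assignment of finite pointed sets to the letters, the interpretations of $A$ and $B$ are isomorphic in $\mathit{FinSet}_*$.
\end{itemize}
\end{theorem}

It does not matter whether $0$ is counted as a natural number: the proof of (ii)$\Rightarrow$(i) uses only positive values, and (i)$\Rightarrow$(ii) holds at $0$ as well.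

\subsection*{The idea}

Using the axioms from the more complicated side to the simpler one, every formula is brought to a normal form, a product of ``primes''; a prime is a letter or an implication that cannot be simplified. The theorem then says that different normal forms define different functions. We prove much more: read as functions of positive \emph{real} variables, the primes are algebraically independent over $\mathbb C$. Real variables let us differentiate; the passage from integers to reals is made by a Hardy field argument (Section~\ref{sec:hardy}).

An implication is an exponential, $(1+n)^m=e^{m\log(1+n)}$. The tool for exponentials is Proposition~\ref{prop:ax}. Consider a finitely generated field of functions of $x_1,\dots,x_k$ that contains these variables, is closed under differentiation, and contains $N$ exponentials $z_i=e^{y_i}$ together with their exponents $y_i$. If its transcendence degree is less than $k+N$, then there are integers $n_i$, not all zero, for which $\prod z_i^{n_i}$ and $\sum n_iy_i$ are constant. The method is that of Ax's theorem on Schanuel's conjecture for functions; the part we need is proved in full. An integer relation is a very special algebraic relation, and an induction on the complexity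 of primes and of the logarithms they involve rules it out (Section~\ref{sec:indep}).

\section{Counting, and soundness}\label{sec:sound}

\textbf{(ii)$\Leftrightarrow$(iii), with $0$ admitted as a value.} For a finite pointed set $a$ put $\nu(a)=|a|-1$. Then $\nu(\mathrm I\cup\{x\})=1$ and $\nu(a\otimes b)=\nu(a)\nu(b)$. There are $|b|^{|a|-1}$ point-preserving maps from $a$ to $b$; in $a\rightarrow b$ the constant one is replaced by $*$, so
\[
\nu(a\rightarrow b)=(\nu(b)+1)^{\nu(a)}-1 .
\]
Hence $\nu$ of the interpretation of a formula is its arithmetical value at the numbers $\nu(a_i)$, where $a_i$ are the sets assigned to the letters. Two finite pointed sets are isomorphic iff they have the same $\nu$, and every natural number, including $0$, is some $\nu(a)$. So (iii) says exactly that $A=B$ holds for all values in $\{0,1,2,\dots\}$.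

\textbf{Soundness, (i)$\Rightarrow$(ii).} The monoid laws hold for multiplication, $(c+1)^1-1=c$, and
\[
(c+1)^{ab}-1=\bigl(((c+1)^a-1)+1\bigr)^b-1 .
\]
So the axioms hold in $\{0,1,2,\dots\}$, and the rules preserve validity. The same computation shows that derivable equations hold in $(0,\infty)$ with $m\rightarrow n:=(n+1)^m-1$, which is positive when $m,n>0$.

It remains to prove that \emph{if $A=B$ holds for all positive integer values of the letters, then $A=B$ is derivable}. Together with soundness at $0$, this also shows that (ii) for $\{1,2,\dots\}$ and (ii) for $\{0,1,2,\dots\}$ are equivalent.

\section{Normal forms}\label{sec:nf}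

From now on $p_1,\dots,p_k$ ($k\ge1$) are letters including all those that occur in the formulae considered.

Read from right to left, \eqref{eq:curry} turns an implication whose consequent is an implication into a single implication, and \eqref{eq:unit} removes an antecedent $\top$. What cannot be simplified is an implication whose antecedent is not $\top$ and whose consequent is not an implication. This leads to the following inductive definition of a set $P$ of \emph{primes}, together with the free commutative monoid $M$ on $P$, written multiplicatively with unit $1$, whose elements are called \emph{monomials}.
\begin{itemize}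
\item The letters $p_1,\dots,p_k$ are primes.
\item If $m\in M\setminus\{1\}$, $n\in M$, and $n$ is not an arrow, then $[m\triangleright n]$ is a prime; primes of this kind are called \emph{arrows}.
\end{itemize}
Here ``$n$ is not an arrow'' means that $n$ is not a monomial consisting of a single prime that is an arrow; products of two or more arrows are allowed as $n$, and so is $n=1$. Arrows with different pairs $(m,n)$ are different primes. (In stages: let $P_0$ be the set of letters, $M_i$ the free commutative monoid on $P_i$, and let $P_{i+1}$ consist of the letters and the $[m\triangleright n]$ with $m,n\in M_i$ as above. Then $P_i\subseteq P_{i+1}$, and $P=\bigcup P_i$, $M=\bigcup M_i$.)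

Define $\mathrm{nf}$ from formulae to $M$ by
\[
\mathrm{nf}(p_i)=p_i,\quad \mathrm{nf}(\top)=1,\quad \mathrm{nf}(A\wedge B)=\mathrm{nf}(A)\,\mathrm{nf}(B),\quad \mathrm{nf}(A\rightarrow B)=\mathrm{nf}(A)\rhd\mathrm{nf}(B),
\]
where $1\rhd n=n$ and, for $m\ne1$,
\[
m\rhd n=[m\triangleright n]\ \text{ if $n$ is not an arrow},\qquad m\rhd[m'\triangleright n']=[mm'\triangleright n'] .
\]
The last expression is a prime, because $mm'\neq 1$ and $n'$ is not an arrow. For example, $\mathrm{nf}(p\rightarrow(p\rightarrow q))=[p^2\triangleright q]$.

To return from monomials to formulae, note that formulae in $p_1,\dots,p_k$, modulo equality derivable in $\mathbf S$, form a commutative monoid under $\wedge,\top$, and that by the replacement rule $\rightarrow$ is a well-defined operation on the classes. Define $\tau$ from $M$ to this monoid by recursion: $\tau(p_i)$ is the class of $p_i$, $\tau([m\triangleright n])=\tau(m)\rightarrow\tau(n)$, and $\tau$ is extended to monomials as a monoid homomorphism, uniquely because $M$ is free on $P$.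

\begin{lemma}\label{lem:nf}
Every formula $A$ belongs to the class $\tau(\mathrm{nf}(A))$. Hence if $\mathrm{nf}(A)=\mathrm{nf}(B)$, then $A=B$ is derivable in $\mathbf S$.
\end{lemma}

\begin{proof}
Induction on $A$. For letters, $\top$ and conjunctions this is immediate from the definitions. Consider $A\rightarrow B$; below, formulae stand for their classes. By the induction hypothesis $A\rightarrow B=\tau(\mathrm{nf}(A))\rightarrow\tau(\mathrm{nf}(B))$. If $\mathrm{nf}(A)=1$, this is $\top\rightarrow\tau(\mathrm{nf}(B))=\tau(\mathrm{nf}(B))$ by \eqref{eq:unit}. If $\mathrm{nf}(A)=m\ne1$ and $\mathrm{nf}(B)=n$ is not an arrow, it is $\tau([m\triangleright n])$ by definition. If $\mathrm{nf}(A)=m\neq1$ and $\mathrm{nf}(B)=[m'\triangleright n']$, then by \eqref{eq:curry}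
\[
A\rightarrow B=\tau(m)\rightarrow(\tau(m')\rightarrow\tau(n'))=(\tau(m')\wedge\tau(m))\rightarrow\tau(n')=\tau([mm'\triangleright n']).\qedhere
\]
\end{proof}

Let $U=(0,\infty)^k$, with coordinates $x_1,\dots,x_k$. Interpreting the letter $p_i$ as $x_i$, and $\wedge,\top,\rightarrow$ as in Section~\ref{sec:sound}, we view every formula as a function $U\to(0,\infty)$. For a monomial $m\in M$ define $\varphi_m:U\to(0,\infty)$ by
\[
\varphi_{p_i}=x_i,\qquad \varphi_{[m\triangleright n]}=(1+\varphi_n)^{\varphi_m}-1,\qquad \varphi_1=1,\qquad \varphi_{mn}=\varphi_m\varphi_n .
\]
These functions are real-analytic and positive. By soundness in $(0,\infty)$, all formulae in one class define the same function, and by recursion on the construction of $m$ the function defined by the class $\tau(m)$ is $\varphi_m$. So by Lemma~\ref{lem:nf}, \emph{the function defined by a formula $A$ is $\varphi_{\mathrm{nf}(A)}$}.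

\section{From integers to real numbers}\label{sec:hardy}

We want to compare formulae as functions on $U$, but the hypothesis concerns integer points only. An analytic function such as $\sin\pi t$ can vanish at all integers without being zero, so we must use the way in which formulae are built. The point is that functions of one variable built by field operations, exponentials and logarithms do not oscillate at infinity.

A \emph{Hardy field} is a field $H$ of germs at $+\infty$ of real $C^\infty$ functions that is closed under $d/dt$. A nonzero element of $H$ is invertible, hence eventually nonvanishing, hence eventually of constant sign.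

\begin{lemma}\label{lem:hardyext}
Let $H\supseteq\mathbb R$ be a Hardy field and $h\in H$. Let $g=e^h$, or let $g=\log h$ with $h$ eventually positive. Then there is a Hardy field containing $H$ and $g$.
\end{lemma}

\begin{proof}
We show that \emph{every element of the ring $H[g]$ is eventually zero or eventually nonvanishing}. Then every nonzero element of $H[g]$ is an invertible germ, so the quotients of elements of $H[g]$ are germs and form a field. Since $g'=h'g$ or $g'=h'/h$, the ring $H[g]$ is closed under $d/dt$, and so is this field, by the quotient rule.

Both cases below end with the following observation. If $q'$ is eventually zero or eventually nonvanishing, then $q$ is eventually constant or (as $q'$ then has eventually constant sign) eventually strictly monotone; in both situations $q$ is eventually zero or eventually nonvanishing.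

\emph{Case $g=e^h$.} Consider all finite sums $q=\sum a_ie^{ih}$ with $i\in\mathbb Z$, $a_i\in H$, and use induction on the number of nonzero $a_i$. If there are none, $q=0$. Otherwise choose $a_{i_0}\ne0$ and multiply $q$ by the invertible germ $a_{i_0}^{-1}e^{-i_0h}$. This changes neither the property to be proved nor the number of nonzero coefficients, so we may assume that the coefficient $a_0$ is $1$. Then $q'=\sum(a_i'+ih'a_i)e^{ih}$ has fewer nonzero coefficients, since the one with $i=0$ has disappeared and no new ones arise. The induction hypothesis applies to $q'$, and the observation to $q$.

\emph{Case $g=\log h$.} Now $g'\in H$. Let $q=\sum_{i\le d}a_ig^i$ with $a_i\in H$, $a_d\ne0$, and use induction on $d$. If $d=0$, then $q$ is a nonzero element of $H$. If $d>0$, divide by $a_d$ to get $a_d=1$. Then $q'=\sum_{i<d}a_i'g^i+\sum_{1\le i\le d}ia_ig'g^{i-1}$ is zero or a polynomial in $g$ of degree less than $d$ over $H$. So $q'$ is eventually zero or eventually nonvanishing, by the induction hypothesis in the second case, and the observation applies to $q$.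
\end{proof}

\begin{lemma}\label{lem:real}
Let $f$ be an $\mathbb R$-linear combination of formulae in $p_1,\dots,p_k$, viewed as a function on $U$, and let $T_1,\dots,T_k\subseteq(0,\infty)$ be unbounded. If $f=0$ on $T_1\times\dots\times T_k$, then $f=0$ on $U$.
\end{lemma}

\begin{proof}
Fix all coordinates but one at positive reals and let the remaining one be $t>0$. Along its subformulae, a formula is now built from $t$ and positive constants by multiplication and by $(1+n)^m-1=e^{m\log(1+n)}-1$, where all values $m,n$ are positive. Starting with the Hardy field $\mathbb R(t)$ and adjoining the required logarithms and exponentials one after another by Lemma~\ref{lem:hardyext}, we obtain a Hardy field containing the germ of $f$ as a function of $t$. If $f$ vanishes on an unbounded set of values $t$, its germ is not eventually nonvanishing, so it is zero. Then $f$ vanishes for all large $t$, and, being analytic in $t$, for all $t>0$.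

Now we show by induction on $s$ that $f$ vanishes on $(0,\infty)^s\times T_{s+1}\times\dots\times T_k$. For $s=0$ this is the hypothesis; the step from $s$ to $s+1$ is what was just shown, applied to the coordinate number $s+1$; and $s=k$ is the lemma.
\end{proof}

\section{Algebraic relations between exponentials}\label{sec:ax}

\subsection{The smallest case: the function $2^x$}\label{sub:small}

The simplest arrow is $[p\triangleright1]$, with $\varphi=2^x-1$. Here is a proof that $x$ and $z=2^x$ are algebraically independent over $\mathbb C$ that will generalize.

Suppose they are not. Then $K=\mathbb C(x,z)$ is a finite extension of $\mathbb C(x)$, the field of rational functions on a smooth projective curve. Its differentials form a one-dimensional $K$-vector space with basis $dx$. Since $z'=z\log2$, the field $K$ is closed under $d/dx$, and $df=f'\,dx$ for $f\in K$. Hence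
\[
\frac{dz}{z}=\log2\cdot dx=d(x\log2).
\]
At a point of the curve where $z$ has order $e$, the residue of the left side is $e$, whereas the exact differential on the right has residue $0$. So $z$ has neither zeros nor poles, hence is constant; but $2^x$ is not constant.

For the general result three things have to be added. With several exponentials $z_i=e^{y_i}$, too small a transcendence degree gives only some linear relation between the differentials $dy_i-dz_i/z_i$, with coefficients in $K$; using the derivations of $K$, we make the coefficients constant (Lemma~\ref{lem:lie} and the proof of Proposition~\ref{prop:ax}). These constants are complex numbers, so taking residues does not directly give an integer relation; and $K$ is no longer the function field of a curve. Both of these points are dealt with in Lemma~\ref{lem:residue}.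

\subsection{Differentials}

Let $K$ be a finitely generated field extension of $\mathbb C$. We recall that $\Omega_K=\Omega_{K/\mathbb C}$ is a $K$-vector space with a $\mathbb C$-derivation $d:K\to\Omega_K$ that is universal: every $\mathbb C$-derivation $D:K\to V$ into a $K$-vector space is $D=\rho\circ d$ for a unique $K$-linear map $\rho:\Omega_K\to V$. Since the characteristic is $0$, for every transcendence basis $t_1,\dots,t_r$ of $K$ over $\mathbb C$ the differentials $dt_1,\dots,dt_r$ form a basis of $\Omega_K$. In particular
\[
\dim_K\Omega_K=\mathrm{trdeg}_{\mathbb C}K,
\]
and a $\mathbb C$-derivation of $K$ into a $K$-vector space that vanishes on $t_1,\dots,t_r$ is zero.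

The next lemma is the residue argument of Section~\ref{sub:small}. The complex coefficients are first expressed through $\mathbb Q$-independent ones, so that a relation between residues makes each residue vanish; points of a curve are replaced by embeddings of $K$ into a field of Laurent series.

\begin{lemma}\label{lem:residue}
Let $z_1,\dots,z_N\in K^\times$, $h\in K$, and let $c_1,\dots,c_N\in\mathbb C$ be not all $0$. If $\sum c_i\,dz_i/z_i=dh$ in $\Omega_K$, then there are integers $n_1,\dots,n_N$, not all $0$, such that $\prod z_i^{n_i}\in\mathbb C$.
\end{lemma}

\begin{proof}
The subgroup $\sum\mathbb Zc_i$ of $\mathbb C$ is finitely generated, torsion-free and nonzero. Let $\gamma_1,\dots,\gamma_e$ ($e\ge1$) be a $\mathbb Z$-basis of it; then the $\gamma_s$ are linearly independent over $\mathbb Q$. Write $c_i=\sum_sn_{is}\gamma_s$ with $n_{is}\in\mathbb Z$, and put $w_s=\prod_iz_i^{n_{is}}$. Since $dw/w$ turns products into sums,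
\begin{equation}\label{eq:gammas}
\sum_s\gamma_s\,\frac{dw_s}{w_s}=dh .
\end{equation}
Some $n_{is}$ is not $0$; renumber so that $n_{i1}\ne0$ for some $i$. We claim that $w_1\in\mathbb C$, which proves the lemma with $n_i=n_{i1}$.

Suppose $w_1\notin\mathbb C$. As $\mathbb C$ is algebraically closed, $w_1$ is transcendental over $\mathbb C$; extend it to a transcendence basis $w_1,t_2,\dots,t_r$ of $K$. Then $K$, being finitely generated, is a finite extension of $E=\mathbb C(w_1,t_2,\dots,t_r)$. We look for an expansion of the elements of $K$ in which $w_1$ has a zero. Let $k_0$ be an algebraic closure of $\mathbb C(t_2,\dots,t_r)$ and $W$ an indeterminate. Embed $E$ into $k_0((W))$ over $\mathbb C(t_2,\dots,t_r)$ by $w_1\mapsto W$, and extend this to an embedding of $K$ into an algebraic closure of $k_0((W))$. By Puiseux's theorem, since $k_0$ is algebraically closed of characteristic $0$, this algebraic closure is $\bigcup_{q\ge1}k_0((W^{1/q}))$. As $K$ is finitely generated, its image lies in $k_0((T))$ with $T=W^{1/q}$ for some $q$. So we may regard $K$ as a subfield of $k_0((T))$, with $w_1=T^q$.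

The derivation $'=d/dT$ of $k_0((T))$ vanishes on $k_0\supseteq\mathbb C$. Its restriction to $K$ is a $\mathbb C$-derivation $K\to k_0((T))$, which by universality is a $K$-linear map composed with $d$. Applying this linear map to \eqref{eq:gammas} gives
\[
\sum_s\gamma_s\,\frac{w_s'}{w_s}=h'\qquad\text{in }k_0((T)).
\]
Compare the coefficients of $T^{-1}$. If $w=T^ev$ with $v$ a power series with nonzero constant term, then $w'/w=e/T+v'/v$ with $v'/v\in k_0[[T]]$, so the coefficient is $e=\mathrm{ord}_T(w)$. In the derivative $h'$ it is $0$. Hence $\sum_s\gamma_s\,\mathrm{ord}_T(w_s)=0$. By the $\mathbb Q$-independence of the $\gamma_s$, all $\mathrm{ord}_T(w_s)$ are $0$. But $\mathrm{ord}_T(w_1)=q\ge1$, a contradiction.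
\end{proof}

A derivation of $K$ acts on $\Omega_K$ in two ways, by contraction and by Lie derivative. Both kill the differentials $dy-dz/z$ that express $z=e^y$; this is what will make the coefficients of a linear relation between them constant.

\begin{lemma}\label{lem:lie}
Let $\partial$ be a $\mathbb C$-derivation of $K$ into itself. There are a $K$-linear map $\varepsilon:\Omega_K\to K$ with $\varepsilon(df)=\partial f$ and an additive map $L:\Omega_K\to\Omega_K$ with
\[
L(f\omega)=(\partial f)\,\omega+fL(\omega),\qquad L(df)=d(\partial f)\qquad(f\in K,\ \omega\in\Omega_K).
\]
If $y\in K$, $z\in K^\times$ and $\partial z=z\,\partial y$, then $\omega=dy-dz/z$ satisfies $\varepsilon(\omega)=0$ and $L(\omega)=0$.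
\end{lemma}

\begin{proof}
The map $\varepsilon$ is given by universality. Let $t_1,\dots,t_r$ be a transcendence basis and define
\[
L\Bigl(\sum f_i\,dt_i\Bigr)=\sum\bigl(\partial f_i\,dt_i+f_i\,d(\partial t_i)\bigr).
\]
The first rule follows from $\partial(ff_i)=(\partial f)f_i+f\,\partial f_i$. For the second, put $D(f)=L(df)-d(\partial f)$. By the first rule,
\begin{align*}
D(fg)&=L(f\,dg)+L(g\,df)-d(f\,\partial g+g\,\partial f)\\
&=\partial f\,dg+fL(dg)+\partial g\,df+gL(df)-\partial g\,df-f\,d(\partial g)-\partial f\,dg-g\,d(\partial f)\\
&=fD(g)+gD(f).
\end{align*}
So $D:K\to\Omega_K$ is a derivation. It vanishes on $\mathbb C$ and on all $t_i$, hence $D=0$.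

For the last statement, $\varepsilon(\omega)=\partial y-\partial z/z=0$, and
\[
L(z^{-1}dz)=-z^{-2}\,\partial z\,dz+z^{-1}d(\partial z)=d(z^{-1}\partial z)
\]
gives $L(\omega)=d(\partial y-\partial z/z)=0$.
\end{proof}

\subsection{Integer relations}

\begin{proposition}\label{prop:ax}
Let $K$ be a finitely generated field extension of $\mathbb C$ with $\mathbb C$-derivations $\partial_1,\dots,\partial_k$ of $K$ into itself such that the only $f\in K$ with $\partial_1f=\dots=\partial_kf=0$ are the elements of $\mathbb C$. Let $x_1,\dots,x_k\in K$ with $\partial_jx_i=1$ for $i=j$ and $0$ otherwise. Let $N\ge1$, and let $y_i\in K$, $z_i\in K^\times$ $(1\le i\le N)$ satisfy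
\[
\partial_jz_i=z_i\,\partial_jy_i\qquad\text{for all }i,j .
\]
If $\mathrm{trdeg}_{\mathbb C}K<k+N$, then there are integers $n_1,\dots,n_N$, not all $0$, such that
\[
\prod z_i^{n_i}\in\mathbb C\qquad\text{and}\qquad\sum n_iy_i\in\mathbb C .
\]
\end{proposition}

\begin{proof}
Let $\varepsilon_j$, $L_j$ be the maps of Lemma~\ref{lem:lie} for $\partial_j$, and put $\omega_i=dy_i-dz_i/z_i$. Then $\varepsilon_j(\omega_i)=0$ and $L_j(\omega_i)=0$ for all $i,j$. Since $\dim_K\Omega_K<k+N$, there is a nontrivial relation
\[
\sum_{i=1}^Nf_i\omega_i+\sum_{i=1}^kg_i\,dx_i=0\qquad(f_i,g_i\in K).
\]
Applying $\varepsilon_j$ gives $g_j=0$ for each $j$. So the $\omega_i$ are linearly dependent over $K$.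

Among the nontrivial relations $\sum f_i\omega_i=0$ take one with the fewest nonzero coefficients, and scale it so that one coefficient is $1$. Applying $L_j$ and using $L_j(\omega_i)=0$, we get $\sum(\partial_jf_i)\,\omega_i=0$. This relation has fewer nonzero coefficients, since the coefficient $1$ has derivative $0$; so it is trivial. Hence $\partial_jf_i=0$ for all $i,j$, and $f_i=c_i\in\mathbb C$, not all $0$. The relation now reads
\[
\sum c_i\,\frac{dz_i}{z_i}=d\Bigl(\sum c_iy_i\Bigr),
\]
and Lemma~\ref{lem:residue} gives integers $n_i$, not all $0$, with $\prod z_i^{n_i}\in\mathbb C$. Taking logarithmic derivatives, $0=\sum n_i\,\partial_jz_i/z_i=\partial_j\bigl(\sum n_iy_i\bigr)$ for all $j$, so $\sum n_iy_i\in\mathbb C$.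
\end{proof}

We shall also need a criterion that excludes relations $\prod z_i^{n_i}\in\mathbb C$.

\begin{lemma}\label{lem:mult}
Let $X_1,\dots,X_r$ be algebraically independent over $\mathbb C$, and let $\mu_1,\dots,\mu_N$ be distinct nonconstant monomials in them (with coefficient $1$). If $\prod(1+\mu_i)^{n_i}\in\mathbb C$ with $n_i\in\mathbb Z$, then all $n_i=0$.
\end{lemma}

\begin{proof}
Discard the factors with $n_i=0$ and suppose that some remain. Choose positive integers $w_1,\dots,w_r$ such that the substitution $X_j\mapsto T^{w_j}$ takes the remaining $\mu_i$ to powers $T^{d_i}$ with distinct exponents; this only requires $(w_1,\dots,w_r)$ to avoid finitely many hyperplanes. Since the $w_j$ are positive and $\mu_i$ is nonconstant, $d_i\ge1$. Moving the factors with $n_i<0$ to the other side, we may read the hypothesis as an identity in the polynomial ring $\mathbb C[X_1,\dots,X_r]$, in which we can substitute. The factors $1+\mu_i$ do not become zero, so $\prod(1+T^{d_i})^{n_i}$ is constant. But if $d_{i_0}$ is the smallest of the $d_i$, this product is the power series $1+n_{i_0}T^{d_{i_0}}+(\text{higher terms})$. So $n_{i_0}=0$, a contradiction.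
\end{proof}

\section{The independence theorem}\label{sec:indep}

\subsection{Which functions to consider}

We want to apply Proposition~\ref{prop:ax} with $z=1+\varphi_{[m\triangleright n]}$ and exponent $y=\varphi_m\log(1+\varphi_n)$. The field $K$ must contain $y$, so the functions $\log(1+\varphi_n)$ have to be included among those studied. Put
\[
\lambda_n=\log(1+\varphi_n)\qquad(n\in M).
\]
Two kinds of $\lambda_n$ must not be counted as new functions: $\lambda_1=\log2$ is a constant, and if $n=[m'\triangleright n']$ is an arrow, then $\lambda_n=\varphi_{m'}\lambda_{n'}$. For $n$ with $[m\triangleright n]$ an arrow, the second kind does not occur. So let $Q$ be the set of those $n\in M\setminus\{1\}$ that are not arrows, and let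
\[
\Gamma=P\sqcup\{\ell(n):n\in Q\},
\]
where the $\ell(n)$ are formal symbols, with $\varphi_{\ell(n)}=\lambda_n$. Elements of $\Gamma$ are called indices; those that are not letters are called non-letters.

\begin{theorem}\label{thm:indep}
The family $(\varphi_\gamma)_{\gamma\in\Gamma}$ is algebraically independent over $\mathbb C$.
\end{theorem}

With each non-letter $\gamma$ we associate a pair of functions:
\begin{equation}\label{eq:pairs}
\begin{aligned}
\gamma=[m\triangleright n]:\quad& y_\gamma=\varphi_m\lambda_n, & z_\gamma&=1+\varphi_\gamma;\\
\gamma=\ell(n):\quad& y_\gamma=\lambda_n, & z_\gamma&=1+\varphi_n .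
\end{aligned}
\end{equation}
In both cases $z_\gamma=e^{y_\gamma}$. So each non-letter contributes one generator and one pair. This makes the count in Proposition~\ref{prop:ax} exact: if $K$ is generated by the functions $\varphi_\gamma$ of the $k$ letters and of $N$ non-letters, then $\mathrm{trdeg}_{\mathbb C}K<k+N$ says precisely that these generators are algebraically dependent.

\begin{example}\label{ex:pp}
Let $k=1$, $x=x_1$, and consider $p\rightarrow p$. Put $\lambda=\log(1+x)$ and $u=(1+x)^x=1+\varphi_{[p\triangleright p]}$. We show that $x,\lambda,u$ are algebraically independent. The fields $\mathbb C(x,\lambda)$ and $\mathbb C(x,\lambda,u)$ are closed under $d/dx$, since $\lambda'=1/(1+x)$ and $u'=u\bigl(\lambda+x/(1+x)\bigr)$, and their only elements with derivative $0$ are the complex numbers.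

\emph{Adding $\lambda$.} In $K=\mathbb C(x,\lambda)$ there is the pair $(y,z)=(\lambda,1+x)$. If $x,\lambda$ were dependent, the transcendence degree would be less than $1+1$, and the proposition would give $n\ne0$ with $(1+x)^n$ constant, which is false.

\emph{Adding $u$.} In $K=\mathbb C(x,\lambda,u)$ there are the pairs $(\lambda,1+x)$ and $(x\lambda,u)$. If $x,\lambda,u$ were dependent, the transcendence degree would be less than $1+2$, and the proposition would give integers $n_1,n_2$, not both $0$, with $n_1\lambda+n_2x\lambda$ constant. This contradicts the independence of $x$ and $\lambda$.
\end{example}

Note the alternation. The proposition gives one relation in two forms, between the $z$'s and between the $y$'s. When a logarithm is added, all the $z$'s involve only old functions, and we use the multiplicative form; when an exponential is added, all the $y$'s involve only old functions, and we use the additive form. The general proof has the same two cases.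

\subsection{Proof of Theorem~\ref{thm:indep}}

\textbf{Order of adjunction.} Define sizes by $|p_i|=1$, $|[m\triangleright n]|=|m|+|n|+1$, $|\ell(n)|=|n|+1$, where the size of a monomial is the sum of the sizes of its prime factors with multiplicity, and $|1|=0$. Define \emph{predecessors}:
\begin{itemize}
\item letters have none;
\item $[m\triangleright n]$ has the primes dividing $m$, and also $\ell(n)$ if $n\ne1$ (then $n\in Q$);
\item $\ell(n)$ has the primes dividing $n$.
\end{itemize}
Each index has finitely many predecessors, all of strictly smaller size; for $\ell(n)$ as a predecessor of $[m\triangleright n]$ this is because $|m|\ge1$. Call a finite set $G\subset\Gamma$ \emph{closed} if it contains all letters and all predecessors of its elements. Every finite subset of $\Gamma$ lies in a finite closed set: add the letters, the predecessors, their predecessors and so on, which ends after finitely many steps because sizes decrease. So it suffices to prove, by induction on $|G'|$, that $(\varphi_\gamma)_{\gamma\in G'}$ is algebraically independent for every finite closed $G'$.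

If $G'$ consists of the letters only, the functions are $x_1,\dots,x_k$, and the statement is clear. Otherwise let $g\in G'$ have the largest size. Non-letters have size at least $2$, so $g$ is a non-letter. By its size, $g$ is not a predecessor of any element of $G'$. So $G=G'\setminus\{g\}$ is closed, it \emph{contains all predecessors of all elements of $G'$}, and $(\varphi_\delta)_{\delta\in G}$ is algebraically independent by the induction hypothesis.

\textbf{The hypotheses of Proposition~\ref{prop:ax}.} Let $F$ be the field of fractions of the ring of $\mathbb C$-valued real-analytic functions on $U$; this ring is an integral domain because $U$ is connected. The derivations $\partial_j=\partial/\partial x_j$ extend to $F$. If $\partial_j(u/v)=0$ for all $j$, then $u=cv$ with some $c\in\mathbb C$ on a ball where $v$ has no zero, hence $u=cv$ on $U$. So the common constants of the $\partial_j$ in $F$ are exactly $\mathbb C$.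

Let $K=\mathbb C(\varphi_\gamma:\gamma\in G')\subset F$. For a non-letter $\gamma=[m\triangleright n]$ in $G'$, the function $\varphi_m$ is a product of functions $\varphi_\pi$ with $\pi\in G'$ smaller than $\gamma$, and $\lambda_n$ is $\log2$ or $\varphi_{\ell(n)}$ with $\ell(n)\in G'$ smaller than $\gamma$. For $\gamma=\ell(n)$ in $G'$, the function $\varphi_n$ is a product of functions $\varphi_\pi$ with $\pi\in G'$ smaller than $\gamma$. Hence $y_\gamma,z_\gamma\in K$ for every non-letter $\gamma\in G'$. From $z_\gamma=e^{y_\gamma}$ we get $\partial_jz_\gamma=z_\gamma\,\partial_jy_\gamma$.

We check that $\partial_jK\subseteq K$. It suffices that $\partial_j\varphi_\gamma\in K$ for $\gamma\in G'$, and we use induction on $|\gamma|$. For letters, $\partial_jx_i\in\{0,1\}$. For the other indices,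
\begin{align*}
\partial_j\varphi_{[m\triangleright n]}&=(1+\varphi_{[m\triangleright n]})\bigl(\lambda_n\,\partial_j\varphi_m+\varphi_m\,\partial_j\lambda_n\bigr), &
\partial_j\varphi_{\ell(n)}&=\frac{\partial_j\varphi_n}{1+\varphi_n},
\end{align*}
and by the preceding paragraph and the induction hypothesis the right sides lie in $K$.

\textbf{The two cases.} Suppose $(\varphi_\gamma)_{\gamma\in G'}$ is algebraically dependent. Then $\mathrm{trdeg}_{\mathbb C}K<|G'|=k+N$, where $N\ge1$ is the number of non-letters in $G'$. By Proposition~\ref{prop:ax} there are integers $n_\gamma$, not all $0$, such that
\begin{equation}\label{eq:tworel}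
\prod_\gamma z_\gamma^{n_\gamma}\in\mathbb C\qquad\text{and}\qquad\sum_\gamma n_\gamma y_\gamma\in\mathbb C,
\end{equation}
$\gamma$ running over the non-letters of $G'$.

\emph{Case 1: $g$ is an arrow.} Then every index $\ell(n)\in G'$ lies in $G$, and so do all predecessors of elements of $G'$. Hence each $y_\gamma$ is a nonzero scalar times a monomial in the independent functions $\varphi_\delta$, $\delta\in G$; as a formal product of indices this monomial is
\begin{itemize}
\item $m\cdot\ell(n)$, with scalar $1$, for $\gamma=[m\triangleright n]$ with $n\ne1$;
\item $m$, with scalar $\log2$, for $\gamma=[m\triangleright1]$;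
\item $\ell(n)$, with scalar $1$, for $\gamma=\ell(n)$.
\end{itemize}
Since $m\ne1$ for every arrow $[m\triangleright n]$, these monomials are nonconstant, and they are distinct for distinct $\gamma$: the part in $M$ and the $\ell$-part of the monomial determine $\gamma$. So no nontrivial linear combination of the $y_\gamma$ is constant, contradicting the second relation in \eqref{eq:tworel}.

\emph{Case 2: $g=\ell(n_0)$.} Then all primes in $G'$ lie in $G$, and so do all primes dividing any $n$ with $\ell(n)\in G'$. The functions $z_\gamma$ are $1+\varphi_\pi$ for the arrows $\pi\in G$, and $1+\varphi_n$ for $\ell(n)\in G'$. So each is $1$ plus a nonconstant monomial in the independent functions $\varphi_\pi$, $\pi\in G$ prime. These monomials are distinct, because elements of $Q$ are not arrows. By Lemma~\ref{lem:mult} and the first relation in \eqref{eq:tworel}, all $n_\gamma=0$, a contradiction.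

This completes the induction and the proof of Theorem~\ref{thm:indep}. \qed

\begin{remark}
The two conditions in the definition of arrows are what keeps the lists in the two cases free of repetitions. If $m=1$ were allowed, then for $n\in Q$ the indices $[1\triangleright n]$ and $\ell(n)$ would give the same $y$ in Case~1. If $n$ could be an arrow, then $[m\triangleright[m'\triangleright n']]$ and $[mm'\triangleright n']$ would define the same function.
\end{remark}

\section{Proof of the main theorem and complements}

\begin{theorem}\label{thm:linear}
Let $T_1,\dots,T_k\subseteq(0,\infty)$ be unbounded, and let $A_1,\dots,A_r$ be formulae in $p_1,\dots,p_k$ such that no equation $A_i=A_j$ with $i\ne j$ is derivable in $\mathbf S$. Then $A_1,\dots,A_r$, as functions on $T_1\times\dots\times T_k$, are linearly independent over $\mathbb C$. In particular, $A=B$ is derivable as soon as it holds on $T_1\times\dots\times T_k$.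
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:nf} the monomials $\mathrm{nf}(A_i)$ are distinct. As functions on $U$, the $A_i$ are the functions $\varphi_{\mathrm{nf}(A_i)}$, that is, distinct monomials in the functions $\varphi_\pi$, $\pi\in P$, which are algebraically independent by Theorem~\ref{thm:indep}. So the $A_i$ are linearly independent over $\mathbb C$ on $U$. Now suppose $\sum c_iA_i=0$ on $T_1\times\dots\times T_k$. The $A_i$ are real-valued, so the same holds with the real parts, and with the imaginary parts, of the $c_i$. By Lemma~\ref{lem:real} these combinations vanish on $U$. So $\sum c_iA_i=0$ on $U$, and all $c_i=0$. For the last statement apply this to $A$ and $B$: if $A=B$ is not derivable, then $A-B$ is not zero on $T_1\times\dots\times T_k$.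
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In Section~\ref{sec:sound} we proved (i)$\Rightarrow$(ii), also at $0$, and the equivalence of (iii) with validity of $A=B$ for all values in $\{0,1,2,\dots\}$. So (i) implies (iii) as well. Each of (ii) and (iii) implies that $A=B$ holds for all positive integer values of the letters, and then $A=B$ is derivable, by Theorem~\ref{thm:linear} with $T_1=\dots=T_k=\{1,2,3,\dots\}$.
\end{proof}

\begin{corollary}
If $A$ and $B$ contain no letter other than $p$ and $A=B$ is not derivable in $\mathbf S$, then $A$ and $B$ take equal values for only finitely many natural values of $p$.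
\end{corollary}

\begin{proof}
Otherwise take for $T_1$ in Theorem~\ref{thm:linear}, with $k=1$, the infinite set of positive integers at which the values agree.
\end{proof}

The equation $p\rightarrow p=p\wedge p\wedge p$ of the introduction shows that agreement at a few small values is not enough for derivability.

\begin{corollary}
$A=B$ holds in the natural numbers iff $\mathrm{nf}(A)=\mathrm{nf}(B)$. In particular, it is decidable whether $A=B$ holds in the natural numbers.
\end{corollary}

\begin{proof}
If $\mathrm{nf}(A)=\mathrm{nf}(B)$, then $A=B$ is derivable by Lemma~\ref{lem:nf}, hence valid. Conversely, if $A=B$ is valid, then by Lemma~\ref{lem:real} $A$ and $B$ agree on $U$, so $\varphi_{\mathrm{nf}(A)}=\varphi_{\mathrm{nf}(B)}$, and $\mathrm{nf}(A)=\mathrm{nf}(B)$ by Theorem~\ref{thm:indep}. Normal forms are computed by recursion and compared as finite expressions up to the order of factors.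
\end{proof}

\begin{corollary}
$A=B$ is derivable in $\mathbf S$ iff $A$ and $B$ are isomorphic, under all assignments of objects to letters, in every symmetric monoidal closed category.
\end{corollary}

\begin{proof}
In a symmetric monoidal closed category the axioms of $\mathbf S$ are realized by canonical isomorphisms, for all objects $A,B,C$. Since $\wedge$ is functorial in both arguments, and $\rightarrow$ is contravariant in the first and covariant in the second, isomorphisms are preserved by replacement in contexts. So derivable equations give isomorphic objects. The converse follows from (iii)$\Rightarrow$(i) of Theorem~\ref{thm:main}, since $\mathit{FinSet}_*$ is symmetric monoidal closed.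
\end{proof}

\begin{thebibliography}{1}
\bibitem{DP} K. Do\v{s}en, Z. Petri\'c, \emph{Relevant Categories and Partial Functions}, arXiv:math/0504133 (2005).
\end{thebibliography}

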